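\title{Joins of subgroups of free groups whose intersection has maximal rank}

\begin{abstract}
Let $H$ and $K$ be finitely generated subgroups of a free group, and let $\operatorname{rr}$ denote reduced rank. We prove that if $\operatorname{rr}(H\cap K)=\operatorname{rr}(H)\operatorname{rr}(K)>0$, that is, if equality holds nontrivially in the Friedman--Mineyev theorem, then the subgroup $H\vee K$ generated by $H$ and $K$ has rank two. More precisely, if $\operatorname{rr}(H)=n\ge1$, $\operatorname{rr}(K)=m\ge1$ and $\operatorname{rr}(H\vee K)=s\le n+m$, then the largest possible value of $\operatorname{rr}(H\cap K)$ is the maximum of $pq$ over integers $0\le p\le n$, $0\le q\le m$ with $p+q=n+m+1-s$. The proof is linear algebra over Malcev--Neumann division rings. It does not use the Friedman--Mineyev theorem, and it reproves it.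
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F$ be a free group. Every subgroup of $F$ is free, and the \emph{reduced rank} of a finitely generated subgroup $G\le F$ is
\[
\operatorname{rr}(G)=\max(0,\operatorname{rk}(G)-1).
\]
If $G\ne1$ is the fundamental group of a finite connected graph, then $\operatorname{rr}(G)$ is the number of edges minus the number of vertices. Both numbers are multiplied by $d$ in a covering of degree $d$, and this gives the Schreier index formula
\begin{equation}\label{eq:schreier}
\operatorname{rr}(G')=[G:G']\,\operatorname{rr}(G)\qquad\text{for } G'\le G \text{ of finite index.}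
\end{equation}

Throughout the paper $H,K\le F$ are finitely generated subgroups, $H\vee K$ is the subgroup they generate, and
\[
L=H\cap K,\qquad n=\operatorname{rr}(H),\qquad m=\operatorname{rr}(K),\qquad s=\operatorname{rr}(H\vee K).
\]
By Howson's theorem, the intersection of two finitely generated subgroups of a free group is finitely generated, so $\operatorname{rr}(L)$ is defined. The Friedman--Mineyev theorem, formerly the Hanna Neumann Conjecture, states that
\begin{equation}\label{eq:FM}
\operatorname{rr}(H\cap K)\le \operatorname{rr}(H)\operatorname{rr}(K).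
\end{equation}
This bound ignores the join, and in the simplest case the join improves it. Suppose that $H$ and $K$ have finite indices $a$ and $b$ in $H\vee K$. Then $L$ has index at most $ab$, so \eqref{eq:schreier} gives $n=as$, $m=bs$ and $\operatorname{rr}(L)\le abs$. Hence
\begin{equation}\label{eq:IM}
\operatorname{rr}(H\cap K)\operatorname{rr}(H\vee K)\le \operatorname{rr}(H)\operatorname{rr}(K).
\end{equation}
Imrich and M\"uller proved \eqref{eq:IM} when only one of $H$, $K$ has finite index in $H\vee K$. Without a finite index assumption \eqref{eq:IM} fails, and the ratio of its left side to its right side can be arbitrarily large; see Example~\ref{ex:fail}.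

The following question is posed in \cite{Soroko}: \emph{does \eqref{eq:IM} hold when $\operatorname{rr}(H\cap K)$ is as large as \eqref{eq:FM} allows, that is, when $\operatorname{rr}(L)=nm>0$?} Under this hypothesis $H$ is not cyclic, so $s\ge1$, and \eqref{eq:IM} reads $nms\le nm$. The question therefore asks whether $s=1$. One expects a positive answer. It is correct whenever \eqref{eq:IM} is available, and the counterexample of Example~\ref{ex:fail} is made by adjoining free factors, which enlarge $s$ and $nm$ but leave $L$ unchanged, so that they lead away from equality in \eqref{eq:FM}.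

\begin{theorem}\label{thm:main}
If $\operatorname{rr}(H\cap K)=\operatorname{rr}(H)\operatorname{rr}(K)>0$, then $\operatorname{rr}(H\vee K)=1$. In particular \eqref{eq:IM} holds, with equality.
\end{theorem}

Positivity is needed: if $K$ is free of rank three and $H\le K$ is cyclic, then $\operatorname{rr}(L)=nm=0$ and $s=2$.

The method measures exactly how much a large join costs. For integers $n,m\ge1$ and $1\le s\le n+m$ put
\[
\mu(n,m,s)=\max\{pq:\ p,q\in\mathbb{Z},\ 0\le p\le n,\ 0\le q\le m,\ p+q=n+m+1-s\}.
\]
In words, remove a total of $s-1$ units from $n$ and $m$ so that the product stays as large as possible. For $m\le n$,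
\begin{equation}\label{eq:mu}
\mu(n,m,s)=
\begin{cases}
m(n+1-s) & \text{if } s\le n-m+1,\\[2pt]
\lfloor (n+m+1-s)^2/4\rfloor & \text{if } s\ge n-m+1.
\end{cases}
\end{equation}
Indeed, let $t=n+m+1-s$. The function $q\mapsto q(t-q)$ increases for $q\le t/2$. If $t\ge 2m$, which is the first case, the best value allowed by $q\le m$ is $q=m$, and then $p=n+1-s$ lies between $m$ and $n$. If $t\le 2m$, the pair $\lceil t/2\rceil,\lfloor t/2\rfloor$ is admissible because $\lceil t/2\rceil\le m\le n$, and it maximizes $pq$ among all integers with sum $t$.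

The rank of $H\cap gKg^{-1}$ depends only on the double coset $HgK$: replacing $g$ by $hgk$ with $h\in H$, $k\in K$ conjugates this subgroup by $h$.

\begin{theorem}\label{thm:sharp}
Let $n,m\ge1$.
\begin{enumerate}
\item[(1)] If $H\cap K\ne1$, then $1\le s\le n+m$ and
\[
\operatorname{rr}(H\cap K)\ \le \sum_{HgK\,\subseteq\, H\vee K}\operatorname{rr}(H\cap gKg^{-1})\ \le\ \mu(n,m,s).
\]
\item[(2)] For every $s$ with $1\le s\le n+m$ there are finitely generated subgroups $H,K$ of a free group with $\operatorname{rr}(H)=n$, $\operatorname{rr}(K)=m$, $\operatorname{rr}(H\vee K)=s$, $H\cap K\ne1$ and $\operatorname{rr}(H\cap K)=\mu(n,m,s)$.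
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:gap}
Let $n,m\ge1$.
\begin{enumerate}
\item[(a)] If $s\ge2$, then $\operatorname{rr}(H\cap K)\le nm-\min(n,m)$. For all $n,m\ge1$ this bound is attained with $s=2$. Thus $\operatorname{rr}(H\cap K)>nm-\min(n,m)$ forces $s=1$.
\item[(b)] If $H\cap K\ne1$ and $\sum_{HgK\subseteq H\vee K}\operatorname{rr}(H\cap gKg^{-1})>nm-\min(n,m)$, then $s=1$.
\item[(c)] For $1\le s\le n+m$, the number $\mu(n,m,s)$ is the maximum of $\operatorname{rr}(H\cap K)$ over all pairs $H,K$ with $\operatorname{rr}(H)=n$, $\operatorname{rr}(K)=m$ and $\operatorname{rr}(H\vee K)=s$.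
\end{enumerate}
\end{corollary}

Section~\ref{sec:examples} constructs the extremal pairs, which explain the shape of $\mu$. The upper bounds are proved by linearization. To each subgroup $G$ we attach a division ring $D_G$ and a $D_G$-vector space $Z_G$ of dimension $\operatorname{rr}(G)$, all inside one space of dimension $s$ over $D_{H\vee K}$ (Section~\ref{sec:Z}). This already settles the case $n=m=1$ (Section~\ref{sec:small}). In general one must compare dimensions over different division rings; leading terms of series turn these dimensions into numbers of cosets (Section~\ref{sec:leading}). Sections~\ref{sec:flags} and~\ref{sec:sharp} prove Theorem~\ref{thm:main} and Theorem~\ref{thm:sharp}(1).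

\section{The extremal pairs}\label{sec:examples}

We start from two finite index subgroups of a free group of rank two for which \eqref{eq:FM} is an equality, and adjoin free generators. Each new generator raises $s$ by one and raises one of $n$, $m$ by one.

\begin{proposition}\label{prop:construction}
Let $1\le p\le n$ and $1\le q\le m$ be integers. There are subgroups $H,K$ of a free group with $\operatorname{rr}(H)=n$, $\operatorname{rr}(K)=m$, $\operatorname{rr}(H\vee K)=n+m+1-p-q$ and $\operatorname{rr}(H\cap K)=pq$.
\end{proposition}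

\begin{proof}
Let $A$ be free on $x,y$. Let $H_0$ be the kernel of $A\to\mathbb{Z}/p$, $x\mapsto1$, $y\mapsto0$, and let $K_0$ be the kernel of $A\to\mathbb{Z}/q$, $x\mapsto0$, $y\mapsto1$. Then $H_0\cap K_0$ is the kernel of the product map $A\to\mathbb{Z}/p\times\mathbb{Z}/q$, which is onto. So $H_0$, $K_0$, $H_0\cap K_0$ have indices $p$, $q$, $pq$ in $A$, and by \eqref{eq:schreier} these are also their reduced ranks. Since $y\in H_0$ and $x\in K_0$, we have $H_0\vee K_0=A$.

Let $C$ and $C'$ be free of ranks $n-p$ and $m-q$. In the free group $F=A*C*C'$ put $H=H_0\vee C$ and $K=K_0\vee C'$. An alternating product of nontrivial elements of $H_0$ and $C$ is nontrivial in $A*C$, so $H=H_0*C$ has rank $(p+1)+(n-p)=n+1$. In the same way $K=K_0*C'$ has rank $m+1$. The join is $F$, of rank $2+(n-p)+(m-q)$.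

It remains to show that $H\cap K=H_0\cap K_0$. Let $g\in H\cap K$, and write $g$ as a reduced word in the basis of $F$ formed by $x,y$ and bases of $C$ and $C'$. The word has no letter from $C'$ because $g\in A*C$, and no letter from $C$ because $g\in A*C'$; so $g\in A$. The retraction $\rho:F\to A$ that kills $C$ and $C'$ fixes $g$ and satisfies $\rho(H)=H_0$, $\rho(K)=K_0$. Hence $g\in H_0\cap K_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Let $s\le n+m-1$ and let $(p,q)$ realize $\mu(n,m,s)$. By \eqref{eq:mu} and the symmetry of $\mu$ in $n,m$ we have $\mu\ge1$: for $m\le n$ the first value is at least $m^2$, and the second is at least $\lfloor 2^2/4\rfloor$. So $p,q\ge1$, and Proposition~\ref{prop:construction} gives the required pair; the intersection is nontrivial because its reduced rank is positive.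

Let $s=n+m$. Then $p+q=1$ for every admissible pair, so $\mu=0$. In the free group on $c,a_1,\dots,a_n,b_1,\dots,b_m$ take $H=\langle c,a_1,\dots,a_n\rangle$ and $K=\langle c,b_1,\dots,b_m\rangle$. A reduced word that lies in both uses only $c$, so $H\cap K=\langle c\rangle\ne1$ has reduced rank $0$, and the join has rank $n+m+1$.
\end{proof}

The case $s=1$, where $p=n$ and $q=m$, shows that the hypothesis of Theorem~\ref{thm:main} is satisfied by some pair for every $n,m\ge1$.

\begin{example}\label{ex:fail}
Take $q=m=1$ and $n=2p-1$ in Proposition~\ref{prop:construction}. Then $s=p$ and $\operatorname{rr}(L)=p$, so the two sides of \eqref{eq:IM} are $p^2$ and $2p-1$, and their ratio is unbounded. For $p=2$ the subgroup $H_0$ has the free basis $y,\,x^2,\,xyx^{-1}$, and the pair is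
\[
H=\langle y,\ x^2,\ xyx^{-1},\ c\rangle,\qquad K=\langle x,y\rangle\qquad\text{in } F=\langle x,y,c\rangle ,
\]
with $n=3$, $m=1$, $s=2$, $L=H_0$, $\operatorname{rr}(L)=2$; inequality \eqref{eq:IM} would read $4\le3$. This pair will serve as a running example.
\end{example}

\section{Reduced rank as a dimension}\label{sec:Z}

The statements to be proved concern only $H\vee K$, and in them $H,K\ne1$. From now on $F=H\vee K$ is free of finite rank $r=s+1\ge1$.

The first attempt to linearize rank is the space $H_1(G;\mathbb{Q})$, of dimension $\operatorname{rk}(G)$. It does not respect inclusions: the generator of $\langle [x,y]\rangle$ dies in $H_1(\langle x,y\rangle;\mathbb{Q})$. We want spaces that shrink with $G$, so that an intersection of subgroups gives an intersection of spaces. The remedy is to take coefficients in a division ring that contains the group ring. We use $\mathbb{Q}$ as ground field; any field would do. Subspaces and dimensions always refer to left vector spaces.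

\subsection*{Malcev--Neumann series}
Free groups are bi-orderable (Magnus): there is a total order on $F$ such that $f<f'$ implies $gfh<gf'h$ for all $g,h\in F$. Fix one. Let $D$ be the set of formal sums $d=\sum_{f\in F}a_ff$ with $a_f\in\mathbb{Q}$ whose support $\operatorname{supp}d=\{f:a_f\ne0\}$ is well-ordered, meaning that each nonempty subset of it has a least element. Addition is termwise, and
\[
\Big(\sum_f a_ff\Big)\Big(\sum_g b_gg\Big)=\sum_h\Big(\sum_{fg=h}a_fb_g\Big)h .
\]
The theorem of Malcev (1948) and Neumann (1949) states that the inner sums are finite, that the product has well-ordered support, and that $D$ is a division ring. It contains the group ring $\mathbb{Q}F$. For instance, $(1-g)^{-1}=1+g+g^2+\cdots$ if $g>1$.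

For $G\le F$ let $D_G\subseteq D$ consist of the series supported in $G$. The same theorem, applied to $G$ with the restricted order, shows that $D_G$ is a division subring. If $G'\le G$ then $D_{G'}\subseteq D_G$. If $c\in D_G$ and $g\in F$ then $cg$ is supported in the coset $Gg$. Therefore
\begin{equation}\label{eq:cosets}
\text{elements of $F$ in distinct cosets $Gg$ are linearly independent over $D_G$.}
\end{equation}

\subsection*{The spaces $Z_G$}
The augmentation ideal $I_G\subseteq\mathbb{Q}G$ of a group $G$ is the $\mathbb{Q}$-span of the elements $g-1$. If $G$ is free with basis $\{x_i\}$, then $I_G$ is a free left $\mathbb{Q}G$-module with basis $\{x_i-1\}$: the map $\bigoplus_i\mathbb{Q}G\,e_i\to\mathbb{Q}G$, $ge_i\mapsto gx_i-g$, is the boundary map of the Cayley graph, which is injective because the graph has no cycles and has image $I_G$ because the graph is connected.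

Put $M=D\otimes_{\mathbb{Q}F}I_F$, a $D$-space of dimension $r$. Let $\varepsilon:M\to D$ be the $D$-linear map $d\otimes a\mapsto da$, and for $g\in F$ let $\partial g=1\otimes(g-1)$. The identities $gg'-1=(g-1)+g(g'-1)$ and $g^{-1}-1=-g^{-1}(g-1)$ give
\begin{equation}\label{eq:cocycle}
\partial(gg')=\partial g+g\,\partial g',\qquad \partial(g^{-1})=-g^{-1}\partial g,\qquad \varepsilon(\partial g)=g-1 .
\end{equation}
If $x_1,\dots,x_r$ is a basis of $F$, then $\partial x_1,\dots,\partial x_r$ is a $D$-basis of $M$, and \eqref{eq:cocycle} computes $\partial g$ in it. For $g\ne1$ the element $g-1$ is invertible in $D_{\langle g\rangle}$, and we put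
\[
\omega(g)=(g-1)^{-1}\partial g,\qquad\text{so that}\quad \varepsilon(\omega(g))=1 .
\]
For $G\le F$ let $V_G$ be the $D_G$-span of $\{\partial h:h\in G\}$, and let
\[
Z_G=V_G\cap\ker\varepsilon,\qquad E=Z_F=\ker\varepsilon .
\]
If $G'\le G$ then $V_{G'}\subseteq V_G$, and hence $Z_{G'}\subseteq Z_G$. This is the monotonicity we wanted. In particular $Z_L\subseteq Z_H\cap Z_K$.

\begin{lemma}\label{lem:dim}
Let $1\ne G\le F$ be finitely generated, with free basis $h_0,h_1,\dots,h_\rho$. Then $\partial h_0,\dots,\partial h_\rho$ is a $D_G$-basis of $V_G$, and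
\[
\omega(h_1)-\omega(h_0),\ \dots,\ \omega(h_\rho)-\omega(h_0)
\]
is a $D_G$-basis of $Z_G$. Thus $\dim_{D_G}Z_G=\operatorname{rr}(G)$, and $\dim_DE=s$.
\end{lemma}

\begin{proof}
The space $V_G$ is the image of the composite of the natural maps
\[
D_G\otimes_{\mathbb{Q}G}I_G\ \xrightarrow{\ \alpha\ }\ D_G\otimes_{\mathbb{Q}G}I_F\ \xrightarrow{\ \beta\ }\ D\otimes_{\mathbb{Q}F}I_F=M ,
\]
and the source has the $D_G$-basis $1\otimes(h_j-1)$. For the first claim we show that $\alpha$ and $\beta$ are injective.

As a left $\mathbb{Q}G$-module, $\mathbb{Q}F=\bigoplus_g\mathbb{Q}G\,g$ is free, where $g$ runs over representatives of the cosets $Gg$, one of which is $1$. Since $\mathbb{Q}F=I_F+\mathbb{Q}G$ and $I_F\cap\mathbb{Q}G=I_G$, we have $I_F/I_G\cong\mathbb{Q}F/\mathbb{Q}G$, which is free on the representatives $g\ne1$. So $I_G$ is a direct summand of the $\mathbb{Q}G$-module $I_F$, and $\alpha$ is injective.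

The multiplication map $D_G\otimes_{\mathbb{Q}G}\mathbb{Q}F=\bigoplus_gD_G\otimes g\to D$ is a map of right $\mathbb{Q}F$-modules, and it is injective by \eqref{eq:cosets}. The map $\beta$ is obtained from it by applying $-\otimes_{\mathbb{Q}F}I_F$. Since $I_F\cong(\mathbb{Q}F)^r$, the map $\beta$ is a direct sum of $r$ copies of an injective map.

The elements $\omega(h_j)$ are nonzero $D_G$-multiples of the $\partial h_j$, so they also form a basis of $V_G$. An element $\sum_jc_j\omega(h_j)$ with $c_j\in D_G$ lies in $\ker\varepsilon$ exactly when $\sum_jc_j=0$, that is, when it equals $\sum_{j\ge1}c_j(\omega(h_j)-\omega(h_0))$. This gives the basis of $Z_G$.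
\end{proof}

In homological terms, which we do not use, $0\to I_G\to\mathbb{Q}G\to\mathbb{Q}\to0$ is a free resolution, so the lemma identifies $Z_G$ with $H_1(G;D_G)$.

The next lemma is the only place where the assumption $F=H\vee K$ is used. It bounds the join from above by the spaces of $H$ and $K$. For a subset $X\subseteq M$ write $DX$ for its $D$-span.

\begin{lemma}\label{lem:span}
If $H\cap K\ne1$, then $E=DZ_H+DZ_K$.
\end{lemma}

\begin{proof}
Let $U=DV_H+DV_K$. By \eqref{eq:cocycle}, the set $\{g\in F:\partial g\in U\}$ is a subgroup. It contains $H$ and $K$, so it is $F$, and $U=M$. To pass from $M$ to $E$ we need a projection that is compatible with both $H$ and $K$. Fix $1\ne l\in H\cap K$ and define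
\[
\pi:M\to M,\qquad \pi(u)=u-\varepsilon(u)\,\omega(l).
\]
This map is $D$-linear, it is the identity on $E$, and $\varepsilon(\pi(u))=0$. If $u\in V_H$, then $\varepsilon(u)\in D_H$ and $\omega(l)\in V_H$, so $\pi(u)\in Z_H$. Since $l$ also lies in $K$, the same argument gives $\pi(V_K)\subseteq Z_K$. Hence $E=\pi(M)=D\pi(V_H)+D\pi(V_K)\subseteq DZ_H+DZ_K\subseteq E$.
\end{proof}

The lemma fails when $H\cap K=1$. For $H=\langle a,b\rangle$ and $K=\langle c,d\rangle$ in the free group on $a,b,c,d$, the space $DZ_H+DZ_K$ has dimension at most $2$, while $\dim_DE=3$.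

For the sum over double cosets we also need the space of a conjugate subgroup.

\begin{lemma}\label{lem:conj}
For $g\in F$ we have $Z_{gKg^{-1}}\subseteq gZ_K$.
\end{lemma}

\begin{proof}
By \eqref{eq:cocycle}, for $k\in K$,
\begin{equation}\label{eq:conj}
\partial(gkg^{-1})=\partial g+g\,\partial k+gk\,\partial(g^{-1})=g\,\partial k+(1-gkg^{-1})\,\partial g .
\end{equation}
Let $z=\sum_jc_j\,\partial(gk_jg^{-1})\in Z_{gKg^{-1}}$ with $c_j\in D_{gKg^{-1}}$ and $k_j\in K$. By \eqref{eq:conj}, $z=\sum_jc_jg\,\partial k_j-\varepsilon(z)\,\partial g$, and $\varepsilon(z)=0$. So $g^{-1}z=\sum_j(g^{-1}c_jg)\,\partial k_j$. The series $g^{-1}c_jg$ are supported in $K$, so $g^{-1}z\in V_K$, and $\varepsilon(g^{-1}z)=g^{-1}\varepsilon(z)=0$.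
\end{proof}

\section{The smallest cases}\label{sec:small}

\subsection*{The case $n=m=1$}
Suppose that $H$, $K$ and $L$ all have rank two. Pick $0\ne z\in Z_L$. Then $z$ lies in $Z_H$ and in $Z_K$, which have dimension one by Lemma~\ref{lem:dim}. So $Z_H=D_Hz$ and $Z_K=D_Kz$, and Lemma~\ref{lem:span} gives $E=Dz$, that is, $s=1$. The general proof has the same shape: a large intersection forces $Z_H$ and $Z_K$ into a single line $Dz$.

\subsection*{How a line holds a space of large dimension}
A line $Dz$ can contain a subspace $Z_G$ of dimension greater than one, because $D_G$ is smaller than $D$. Consider the pair of Example~\ref{ex:fail}. By Lemma~\ref{lem:dim}, $E$ has the $D$-basis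
\[
z_1=\omega(x)-\omega(y),\qquad z_2=\omega(c)-\omega(y),
\]
and $Z_K=D_Kz_1$. We compute the basis of $Z_H$ with $h_0=y$. First, $\partial(x^2)=(1+x)\partial x$, so $\omega(x^2)=(x^2-1)^{-1}(1+x)\partial x=\omega(x)$. Next let $w=xyx^{-1}$. Then $(w-1)^{-1}=x(y-1)^{-1}x^{-1}$, and \eqref{eq:conj} gives
\[
\omega(w)=(w-1)^{-1}x\,\partial y-\partial x=x\,\omega(y)-(x-1)\,\omega(x),
\]
so that $\omega(w)-\omega(y)=(1-x)z_1$. Therefore
\begin{equation}\label{eq:example}
Z_H=D_Hz_1\oplus D_H(1-x)z_1\oplus D_Hz_2,\qquad Z_L=D_Lz_1\oplus D_L(1-x)z_1 .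
\end{equation}
Two of the three dimensions of $Z_H$ lie in the line $Dz_1$, where $Z_K$ lives. The third points in the direction $z_2$ and contributes nothing to $Z_L$.

\subsection*{The difficulty, seen for $n=2$, $m=1$}
Suppose that $\operatorname{rr}(L)=2$. As before $Z_K=D_Kz$, and $Z_L$ has a $D_L$-basis $c_1z,c_2z$ with $c_1,c_2\in D_K$. If $c_1,c_2$ are also independent over $D_H$, then $c_1z,c_2z$ span $Z_H$, so $Z_H\subseteq Dz$ and $s=1$. Independence over $D_L$ does not formally imply independence over the larger ring $D_H$, and the equality $L=H\cap K$ must enter here. If $c_1,c_2$ were group elements of $K$, it would be easy: independence over $D_L$ would mean $Lc_1\ne Lc_2$, hence $Hc_1\ne Hc_2$ because $c_1c_2^{-1}\in K$, and \eqref{eq:cosets} would apply. The next section shows that a series may be replaced by a group element, namely the least element of its support.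

\section{Counting dimensions by leading terms}\label{sec:leading}

For $0\ne d\in D$ let $v(d)=\min\operatorname{supp}d\in F$. If $f\ge v(d)$ and $f'\ge v(e)$, then bi-invariance gives $ff'\ge v(d)f'\ge v(d)v(e)$, with equality only if $f=v(d)$ and $f'=v(e)$. Hence
\[
v(de)=v(d)v(e)\qquad\text{for } d,e\in D\setminus\{0\}.
\]
For a subset $W\subseteq D$ let $S(W)=v(W\setminus\{0\})\subseteq F$. If $W$ is a $D_G$-subspace, then $S(W)$ is a union of cosets $Gf$, because $v(hw)=hv(w)$ for $h\in G$; we write $G\backslash S(W)$ for the set of these cosets.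

\begin{lemma}\label{lem:orbits}
Let $G\le F$ and let $W\subseteq D$ be a $D_G$-subspace. If one of $\dim_{D_G}W$ and $|G\backslash S(W)|$ is finite, then they are equal.
\end{lemma}

\begin{proof}
(a) \emph{Elements $w_1,\dots,w_p\in W\setminus\{0\}$ with $v(w_j)$ in distinct cosets of $G$ are independent over $D_G$.} Let $c_1,\dots,c_p\in D_G$ be not all zero. For $c_j\ne0$ the element $v(c_jw_j)=v(c_j)v(w_j)$ lies in $Gv(w_j)$, so these elements are distinct. Let $f=v(c_iw_i)$ be the least of them. For $j\ne i$ the support of $c_jw_j$ is empty or lies strictly above $f$. So $f$ occurs in $\sum_jc_jw_j$ with nonzero coefficient.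

(b) \emph{If $S(W)=Gg_1\sqcup\dots\sqcup Gg_p$, then $\dim W\le p$.} Define $\pi_j:D\to D_G$ by $\pi_j(\sum_fa_ff)=\sum_{h\in G}a_{hg_j}h$. The support of $\pi_j(d)$ is $(\operatorname{supp}d\cap Gg_j)g_j^{-1}$, which is well-ordered because right multiplication preserves the order. The map $\pi_j$ is $D_G$-linear: for $c=\sum_{h'\in G}b_{h'}h'$, the coefficient of $hg_j$ in $cd$ is $\sum b_{h'}a_{h''g_j}$ over $h',h''\in G$ with $h'h''=h$, which is the coefficient of $h$ in $c\,\pi_j(d)$. If $0\ne w\in W$, then $v(w)\in Gg_j$ for some $j$, so $\pi_j(w)\ne0$. Thus $(\pi_1,\dots,\pi_p):W\to D_G^{\,p}$ is injective.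

By (a), $|G\backslash S(W)|\le\dim W$. So if either number is finite, then $|G\backslash S(W)|$ is finite, and (b) gives the reverse inequality.
\end{proof}

A coset of $H\cap K$ is determined by the cosets of $H$ and of $K$ that contain it. Through Lemma~\ref{lem:orbits} this becomes a product bound for dimensions. The version with several double cosets costs nothing more.

\begin{lemma}\label{lem:product}
Let $X\subseteq D$ be a finite-dimensional $D_H$-subspace and $Y\subseteq D$ a finite-dimensional $D_K$-subspace. Let $g_1,\dots,g_t\in F$ lie in distinct double cosets $Hg_jK$, put $L_j=H\cap g_jKg_j^{-1}$, and let $R_j\subseteq X\cap g_jY$ be a $D_{L_j}$-subspace for each $j$. Then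
\[
\sum_{j=1}^t\dim_{D_{L_j}}R_j\ \le\ \dim_{D_H}X\cdot\dim_{D_K}Y .
\]
\end{lemma}

\begin{proof}
If $f\in S(R_j)$, then $f\in S(X)$ and $g_j^{-1}f\in S(Y)$. Consider
\[
\Phi:\ \bigsqcup_{j}L_j\backslash S(R_j)\to \big(H\backslash S(X)\big)\times\big(K\backslash S(Y)\big),\qquad L_jf\mapsto (Hf,\ Kg_j^{-1}f).
\]
It is well defined: if $l=g_jkg_j^{-1}\in L_j$ with $k\in K$, then $Hlf=Hf$ and $g_j^{-1}lf=kg_j^{-1}f$. It is injective: let $f\in S(R_i)$ and $f'\in S(R_j)$ have the same image, say $f'=hf$ and $g_j^{-1}f'=kg_i^{-1}f$ with $h\in H$, $k\in K$. Then $h=f'f^{-1}=g_jkg_i^{-1}$, so $g_j=hg_ik^{-1}\in Hg_iK$ and $i=j$. Now $h=g_ikg_i^{-1}\in L_i$, and $L_if'=L_if$. By Lemma~\ref{lem:orbits} the target has $\dim X\cdot\dim Y$ elements; so the source is finite, and by Lemma~\ref{lem:orbits} it has $\sum_j\dim R_j$ elements.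
\end{proof}

If $s=1$, then $E\cong D$, and Lemma~\ref{lem:product} applied to $Z_L\subseteq Z_H\cap Z_K$ gives \eqref{eq:FM} at once when $L\ne1$.

\section{Flags and the proof of Theorem~\ref{thm:main}}\label{sec:flags}

For $s>1$ the spaces $Z_G$ lie in $E\cong D^s$ and not in $D$. We filter $E$ by a flag whose quotients are copies of $D$, and apply Lemma~\ref{lem:product} in each quotient separately. This is where a large join costs something: a dimension of $Z_H$ and a dimension of $Z_K$ are paired only if they appear in the same quotient.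

Let $z_1,\dots,z_s$ be a $D$-basis of $E$, let $\lambda_1,\dots,\lambda_s:E\to D$ be the coordinate functionals, and put $E_i=Dz_1+\dots+Dz_i$, with $E_0=0$. For a finitely generated subgroup $1\ne G\le F$ define the $D_G$-subspaces
\[
W_i(G)=\lambda_i(Z_G\cap E_i)\subseteq D,\qquad i=1,\dots,s .
\]
The kernel of $\lambda_i$ on $Z_G\cap E_i$ is $Z_G\cap E_{i-1}$. So the chain $0=Z_G\cap E_0\subseteq\dots\subseteq Z_G\cap E_s=Z_G$ has successive quotients $W_i(G)$, and Lemma~\ref{lem:dim} gives
\begin{equation}\label{eq:sum}
\sum_{i=1}^s\dim_{D_G}W_i(G)=\operatorname{rr}(G).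
\end{equation}
Put $n_i=\dim_{D_H}W_i(H)$ and $m_i=\dim_{D_K}W_i(K)$, so that $\sum_in_i=n$ and $\sum_im_i=m$. These numbers depend on the basis, which will be chosen later.

\begin{proposition}\label{prop:flag}
For every basis of $E$ and all $g_1,\dots,g_t\in F$ in distinct double cosets $Hg_jK$,
\[
\sum_{j=1}^t\operatorname{rr}(H\cap g_jKg_j^{-1})\ \le\ \sum_{i=1}^sn_im_i .
\]
\end{proposition}

\begin{proof}
Let $L_j=H\cap g_jKg_j^{-1}$, which is finitely generated by Howson's theorem. Discard the indices $j$ with $L_j=1$; they contribute $0$. Fix $i$ and $j$, and let $u\in Z_{L_j}\cap E_i$. By monotonicity $u\in Z_H\cap E_i$, so $\lambda_i(u)\in W_i(H)$. By monotonicity and Lemma~\ref{lem:conj}, $g_j^{-1}u\in Z_K$, and $g_j^{-1}u\in E_i$ because $E_i$ is a $D$-subspace. So $\lambda_i(u)=g_j\lambda_i(g_j^{-1}u)\in g_jW_i(K)$. Thus $W_i(L_j)\subseteq W_i(H)\cap g_jW_i(K)$, and Lemma~\ref{lem:product} gives $\sum_j\dim W_i(L_j)\le n_im_i$. Sum over $i$ and apply \eqref{eq:sum} to each $L_j$.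
\end{proof}

Since $\sum_in_im_i\le(\sum_in_i)(\sum_im_i)=nm$, the case $t=1$, $g_1=1$ proves the Friedman--Mineyev inequality \eqref{eq:FM} for $H,K\ne1$; if $H$ or $K$ is trivial, both sides vanish.

\begin{example}\label{ex:flag}
For the running example and the basis $z_1,z_2$ of Section~\ref{sec:small}, formula \eqref{eq:example} gives $W_1(H)=D_H+D_H(1-x)=D_H\oplus D_Hx$, where $x\notin H$ because $H\cap K=H_0$. Also $W_2(H)=D_H$, $W_1(K)=D_K$ and $W_2(K)=0$. So $(n_1,m_1)=(2,1)$, $(n_2,m_2)=(1,0)$ and $\sum_in_im_i=2=\operatorname{rr}(L)$, whereas $nm=3$. The sets of leading terms of $W_1(L)$, $W_1(H)$, $W_1(K)$ are $L\sqcup Lx$, $H\sqcup Hx$, $K$, and $\Phi$ is the bijection $L\mapsto(H,K)$, $Lx\mapsto(Hx,K)$.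
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume $\operatorname{rr}(L)=nm>0$. By Lemma~\ref{lem:dim}, $Z_L\ne0$. Choose $0\ne z_1\in Z_L\subseteq Z_H\cap Z_K$ and extend it to a $D$-basis $z_1,\dots,z_s$ of $E$. Then $1=\lambda_1(z_1)$ lies in $W_1(H)$ and in $W_1(K)$, so $n_1\ge1$ and $m_1\ge1$. Proposition~\ref{prop:flag} with the single element $g_1=1$ gives
\[
\sum_{i,j}n_im_j=nm=\operatorname{rr}(L)\le\sum_in_im_i .
\]
Hence $n_im_j=0$ whenever $i\ne j$. Taking $i=1$ gives $m_j=0$ for $j\ge2$, and taking $j=1$ gives $n_i=0$ for $i\ge2$. So $n_1=n$ and $m_1=m$. Now $n_1=\dim_{D_H}(Z_H\cap E_1)$ and $n=\dim_{D_H}Z_H$, so $Z_H\subseteq E_1$; the same count for $K$ gives $Z_K\subseteq E_1$. Since $L\ne1$, Lemma~\ref{lem:span} yields $E=DZ_H+DZ_K\subseteq E_1=Dz_1$. Therefore $s=\dim_DE=1$.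
\end{proof}

The choice of $z_1$ matters. For an arbitrary basis the same inequality shows that $n=n_i$ and $m=m_i$ for a single index $i$, but only $i=1$ places $Z_H$ and $Z_K$ in a line.

\section{The sharp bound}\label{sec:sharp}

To bound $\sum_in_im_i$ in terms of $s$, we choose a basis for which no level of the flag is empty, that is, $(n_i,m_i)\ne(0,0)$ for all $i$. What remains is an elementary extremal problem. Picture an $n\times m$ array whose rows are grouped into blocks of sizes $n_1,\dots,n_s$ and whose columns are grouped into blocks of sizes $m_1,\dots,m_s$; then $\sum_in_im_i$ counts the cells of the diagonal blocks. The proof below merges two diagonal blocks into one, and shows that the cells gained pay for deleting a full row or a full column of the merged block.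

\begin{lemma}\label{lem:merge}
Let $s\ge1$ and let $(n_1,m_1),\dots,(n_s,m_s)\in\mathbb{Z}_{\ge0}^2\setminus\{(0,0)\}$ have sum $(n,m)$. Then $\sum_in_im_i\le pq$ for some integers $0\le p\le n$, $0\le q\le m$ with $p+q=n+m+1-s$.
\end{lemma}

\begin{proof}
We use induction on $s$. For $s=1$ take $(p,q)=(n,m)$. Let $s\ge2$, and put $a=n_1+n_2$, $b=m_1+m_2$, $\sigma=n_1m_1+n_2m_2$. Then $a+b\ge2$. We claim that
\[
\text{(i) } a\ge1 \text{ and } \sigma\le(a-1)b,\qquad\text{or}\qquad \text{(ii) } b\ge1\text{ and }\sigma\le a(b-1).
\]
If $b=0$, then $a\ge2$ and $\sigma=0$, so (i) holds. If $a=0$, then $b\ge2$ and $\sigma=0$, so (ii) holds. Let $a,b\ge1$, and put $\tau=n_1m_2+n_2m_1$, so that $\sigma=ab-\tau$. Then $\tau\ge b$ gives (i) and $\tau\ge a$ gives (ii).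
\begin{itemize}
\item If $n_1,n_2,m_1,m_2\ge1$, then $\tau\ge n_1+n_2=a$.
\item If $n_1=0$, then $m_1\ge1$ and $\tau\ge n_2=a$. If $n_2=0$, then $m_2\ge1$ and $\tau\ge n_1=a$.
\item If $m_1=0$, then $n_1\ge1$ and $\tau\ge m_2=b$. If $m_2=0$, then $n_2\ge1$ and $\tau\ge m_1=b$.
\end{itemize}
This proves the claim. Replace the first two vectors by the single vector $(a-1,b)$ in case (i), or $(a,b-1)$ in case (ii). It is nonzero because $a+b\ge2$. We obtain $s-1$ nonzero vectors with sum $(n-1,m)$ or $(n,m-1)$, and the sum of products has not decreased. The inductive hypothesis gives $p\le n$ and $q\le m$ with $p+q=(n+m-1)+1-(s-1)=n+m+1-s$.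
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Since $n\ge1$, the group $F\ge H$ is not cyclic, so $s\ge1$. By Lemma~\ref{lem:span}, the set $Z_H\cup Z_K$ spans $E$ over $D$. A $D_H$-basis of $Z_H$ together with a $D_K$-basis of $Z_K$ is then a spanning set with at most $n+m$ elements, so $s\le n+m$.

Choose the basis $z_1,\dots,z_s$ of $E$ inside $Z_H\cup Z_K$. If $z_i\in Z_H$, then $1=\lambda_i(z_i)\in W_i(H)$ and $n_i\ge1$; if $z_i\in Z_K$, then $1\in W_i(K)$ and $m_i\ge1$. Proposition~\ref{prop:flag} and Lemma~\ref{lem:merge} give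
\[
\sum_{j=1}^t\operatorname{rr}(H\cap g_jKg_j^{-1})\le\sum_{i=1}^sn_im_i\le\mu(n,m,s)
\]
for every finite family of distinct double cosets in $F=H\vee K$. The terms are nonnegative integers, so only finitely many double cosets contribute and the full sum obeys the same bound. The first inequality of the theorem keeps only the term $g=1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:gap}]
Let $2\le s\le n+m$ and let $(p,q)$ be admissible for $\mu(n,m,s)$. Then $p+q\le n+m-1$, so $p\le n-1$ or $q\le m-1$. Hence
\begin{equation}\label{eq:gap}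
\mu(n,m,s)\le\max\{(n-1)m,\ n(m-1)\}=nm-\min(n,m).
\end{equation}
For $s=2$ the admissible pairs are $(n-1,m)$ and $(n,m-1)$, so equality holds.

(b) By Theorem~\ref{thm:sharp}(1), $1\le s\le n+m$ and the sum is at most $\mu(n,m,s)$. By \eqref{eq:gap}, $s\ge2$ contradicts the hypothesis.

(a) If $H\cap K=1$, then $\operatorname{rr}(H\cap K)=0\le nm-\min(n,m)$. Otherwise the bound follows from Theorem~\ref{thm:sharp}(1) and \eqref{eq:gap}. It is attained with $s=2\le n+m$ by Theorem~\ref{thm:sharp}(2). The last assertion follows because $s\ge1$.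

(c) The bound $\operatorname{rr}(H\cap K)\le\mu(n,m,s)$ is Theorem~\ref{thm:sharp}(1) if $H\cap K\ne1$, and it reads $0\le\mu(n,m,s)$ if $H\cap K=1$. It is attained by Theorem~\ref{thm:sharp}(2).
\end{proof}

Part (a) contains Theorem~\ref{thm:main}, since $nm>nm-\min(n,m)$ for $n,m\ge1$; the proof in Section~\ref{sec:flags} differs in its choice of basis and does not need Lemma~\ref{lem:merge}.

\begin{thebibliography}{9}

\bibitem{Soroko}
Ignat Soroko, \emph{Realizable ranks of joins and intersections of subgroups in free groups}, arXiv:1901.04463 (2019).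

\end{thebibliography}
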